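\title{The Factor One Half Is Attained in Regularized Submodular Maximization with Costs}

\begin{abstract}
Let $f$ be a non-negative submodular function on a ground set of $n$ elements, given by a value oracle, and let $c$ be a non-negative linear cost. We give a randomized algorithm that makes $O(n^2)$ queries and whose output $T$ satisfies $\mathbb E[f(T)-c(T)]\ge\frac12 f(S)-6400\,c(S)$ for every set $S$. The coefficient $\frac12$ cannot be increased even when $c=0$, so this determines the largest $\alpha$ for which an $(\alpha,\beta)$-approximation with some finite $\beta$ exists, and answers a question of Qi. The algorithm runs double greedy on $O(n)$ intervals of sets, built from disjoint greedy sets at geometrically decreasing density thresholds. The same algorithm handles a linear term of arbitrary sign.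
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal N$ be a finite ground set with $n$ elements. A function $g:2^{\mathcal N}\to\mathbb R$ is \emph{submodular} if
\[
g(A)+g(B)\ \ge\ g(A\cup B)+g(A\cap B)\qquad\text{for all }A,B\subseteq\mathcal N,
\]
\emph{monotone} if $g(A)\le g(B)$ whenever $A\subseteq B$, and \emph{linear} if $g(A)=\sum_{u\in A}g(u)$ for some real weights $g(u)$. In \emph{Regularized Unconstrained Submodular Maximization} (RegularizedUSM) we are given a non-negative submodular function $f$, not necessarily monotone, and a linear function $\ell$, and we look for a set $T$ with $f(T)+\ell(T)$ large. The function $f$ is accessed through a \emph{value oracle}, which returns $f(A)$ on query $A$. For running times we take the oracle answers and the weights $\ell(u)$ to be rational numbers written in binary, ``polynomial'' refers to $n$ and the bit length of these numbers, and a coin of given rational bias is tossed at unit cost.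

For constants $\alpha,\beta\ge0$, a possibly randomized algorithm making polynomially many queries is an \emph{$(\alpha,\beta)$-approximation} if on every instance its output $T$ satisfies
\[
\mathbb E[f(T)+\ell(T)]\ \ge\ \alpha f(S)+\beta\,\ell(S)\qquad\text{for every }S\subseteq\mathcal N .
\]
We are mainly concerned with non-positive $\ell$, and then write $c=-\ell\ge0$: the set $T$ has value $f(T)$ and cost $c(T)$, and it competes with $\alpha f(S)-\beta c(S)$. The parameter $\alpha$ measures the share of the value of $S$ that the algorithm secures, and $\beta$ measures how much it may overpay for it. Since $c\ge0$ and $f\ge0$, the guarantee becomes weaker when $\beta$ grows or $\alpha$ shrinks. The following is known for non-positive $\ell$.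
\begin{itemize}
\item For suitable $\beta$ there are polynomial-time $(\alpha,\beta)$-approximations with some $\alpha\ge0.398$.
\item For every $\epsilon>0$, no algorithm making polynomially many queries is a $(\frac12,2\ln2-\epsilon)$-approximation.
\item For $\ell\equiv0$ the best factor is $\frac12$. In particular, Feige, Mirrokni and Vondr\'ak~\cite{FMV} proved that for every $\epsilon>0$ no adaptive, possibly randomized algorithm making subexponentially many queries attains expected value $(\frac12+\epsilon)\max_Sf(S)$.
\end{itemize}
The second item excludes a $(\frac12,\frac12)$-approximation, that is, an ordinary $\frac12$-approximation of $f+\ell$; this is why value and cost are weighed separately. Qi~\cite{Qi} asked for the largest $\alpha$ such that an $(\alpha,\beta)$-approximation exists for some $\beta$, and in particular whether $\alpha=\frac12$ is achievable. Precisely, let $\alpha^*$ be the supremum of all $\alpha$ for which there are a finite constant $\beta\ge0$, independent of the instance, and a polynomial-time $(\alpha,\beta)$-approximation for non-positive $\ell$. The problem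 is to determine $\alpha^*$ and, separately, to decide whether $\alpha=\frac12$ is attained.

Which answer should one expect? The output $T=\emptyset$ already meets the guarantee against every $S$ with $\alpha f(S)\le\beta c(S)$. For large $\beta$ only sets of negligible cost relative to their value remain as competitors, so the problem resembles the case $\ell\equiv0$, and $\alpha^*=\frac12$ is the natural guess. Attainment is less clear. The algorithm does not know $S$, and the cost of its own output need not be comparable to $c(S)$. For $\alpha<\frac12$ there is a slack of $(\frac12-\alpha)f(S)$ from which such a cost can be paid. For $\alpha=\frac12$ there is none, and one could well expect $\beta\to\infty$ as $\alpha\to\frac12$. This does not happen.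

\begin{theorem}\label{thm:main}
There is a polynomial-time randomized algorithm for RegularizedUSM with non-positive $\ell=-c$ that makes $O(n^2)$ value queries and whose output $T$ satisfies, for every $S\subseteq\mathcal N$,
\[
\mathbb E[f(T)-c(T)]\ \ge\ \tfrac12f(S)-6400\,c(S).
\]
Hence $\alpha^*=\frac12$, and the value $\frac12$ is attained: a polynomial-time $(\alpha,\beta)$-approximation with some finite $\beta$ exists if and only if $\alpha\le\frac12$.
\end{theorem}

The constant $6400$ is not optimized. We do not determine the least $\beta$ for $\alpha=\frac12$; by the second item above and Theorem~\ref{thm:main} it lies between $2\ln 2$ and $6400$.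

For $\ell$ of arbitrary sign write $\ell=\ell^+-c$, where $\ell^+$ and $c$ are the linear functions with weights $\max\{\ell(u),0\}$ and $\max\{-\ell(u),0\}$.

\begin{theorem}\label{thm:sign}
For arbitrary linear $\ell$, a polynomial-time randomized algorithm outputs a set $T$ such that for every $S\subseteq\mathcal N$
\begin{align*}
\mathbb E[f(T)+\ell(T)]\ &\ge\ \tfrac12f(S)+\tfrac12\ell^+(S)+\tfrac14\ell^+(\mathcal N)-6400\,c(S)\\
&\ge\ \tfrac12f(S)+\tfrac34\ell^+(S)-6400\,c(S).
\end{align*}
The coefficient $\frac12$ of $f(S)$ cannot be increased, whatever the other constants are, already for $\ell\equiv0$.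
\end{theorem}

The negative halves of both theorems are immediate: for $\ell\equiv0$ every term involving $\ell$ vanishes, so a guarantee with coefficient $\alpha>\frac12$ would contradict the bound of~\cite{FMV}. It remains to give the algorithm. Section~\ref{sec:tools} reduces the task to a deterministic one, finding a short list of good intervals $[X,Y]$ for double greedy. Section~\ref{sec:one} builds such intervals from a single density threshold, which gives every $\alpha<\frac12$, and isolates what is lost. Section~\ref{sec:many} removes the loss with a geometric sequence of thresholds, and Section~\ref{sec:cost} proves the estimate behind it.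

\section{Submodularity and double greedy on an interval}\label{sec:tools}

For a set function $g$ write $g(D\mid A)=g(A\cup D)-g(A)$ for the \emph{marginal value} of $D$ over $A$, and abbreviate $g(u\mid A)=g(\{u\}\mid A)$, $A+u=A\cup\{u\}$, $A-u=A\setminus\{u\}$. A linear function satisfies the submodular inequality with equality, so the sum of a submodular and a linear function is submodular. We use three standard facts about a submodular $g$.
\begin{itemize}
\item[(S1)] If $A\subseteq B$ and $D\cap B=\emptyset$, then $g(D\mid B)\le g(D\mid A)$. (Apply the definition to $A\cup D$ and $B$.)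
\item[(S2)] If $A,D_1,\dots,D_k$ are pairwise disjoint, then $g(D_1\cup\dots\cup D_k\mid A)\le\sum_jg(D_j\mid A)$. (Add the $D_j$ one at a time and use (S1).)
\item[(S3)] If $g\ge0$, then $g(A\cup B)\le g(A)+g(B)$, that is, $g(B\mid A)\le g(B)$. (Drop $g(A\cap B)\ge0$.)
\end{itemize}

A non-monotone function can drop when a set is added. The first lemma says that disjoint sets cannot all cause a large drop.

\begin{lemma}\label{lem:disjoint}
Let $f$ be submodular, let $A_1,\dots,A_m$ be pairwise disjoint with union $U$, and let $B$ be arbitrary. Then
\[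
\frac1m\sum_{i=1}^mf(B\cup A_i)\ \ge\ f(B)-\frac{f(B)-f(B\cup U)}m .
\]
If $f\ge0$, the right side is at least $(1-\frac1m)f(B)$.
\end{lemma}

\begin{proof}
Let $Z_i=B\cup A_1\cup\dots\cup A_i$, so $Z_0=B$ and $Z_m=B\cup U$. By disjointness $A_i\cap Z_{i-1}\subseteq B$, so $B\cup A_i$ and $Z_{i-1}$ have intersection $B$ and union $Z_i$. Submodularity gives $f(B)-f(B\cup A_i)\le f(Z_{i-1})-f(Z_i)$. Sum over $i$ and divide by $m$.
\end{proof}

The second tool is the randomized double greedy procedure of Buchbinder, Feldman, Naor and Schwartz. We need it for a function of arbitrary sign, since $f-c$ may be negative, and started from an arbitrary pair $X\subseteq Y$. For a set function $g$ and sets $S$ and $X\subseteq Y$ put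
\[
\Phi^g_S(X,Y)=\tfrac12\,g\big((S\cup X)\cap Y\big)+\tfrac14\,g(X)+\tfrac14\,g(Y).
\]
The set $(S\cup X)\cap Y$ is the projection of $S$ to the interval of sets between $X$ and $Y$. Note that $\Phi^g_S(X,Y)$ is linear in $g$.

\begin{lemma}\label{lem:dg}
Let $g$ be submodular, of any sign, and $X\subseteq Y$. There is a randomized procedure $\mathrm{DG}_g(X,Y)$ making $O(n)$ queries whose output $T$ satisfies $X\subseteq T\subseteq Y$ and $\mathbb E\,g(T)\ge\Phi^g_S(X,Y)$ for every $S\subseteq\mathcal N$.
\end{lemma}

\begin{proof}
Let $Y\setminus X=\{u_1,\dots,u_k\}$, $X_0=X$, $Y_0=Y$. Step $j$ decides the fate of $u=u_j$. Let $a=g(u\mid X_{j-1})$ be the gain from adding $u$ to the lower set and $b=-g(u\mid Y_{j-1}-u)$ the gain from removing it from the upper set. Since $X_{j-1}\subseteq Y_{j-1}-u$, (S1) gives $a+b\ge0$. With $x^+=\max\{x,0\}$ let $p=a^+/(a^++b^+)$, and $p=1$ if $a^+=b^+=0$. With probability $p$ set $X_j=X_{j-1}+u$, $Y_j=Y_{j-1}$; otherwise set $X_j=X_{j-1}$, $Y_j=Y_{j-1}-u$. The output is $T=X_k=Y_k$.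

Let $Z=(S\cup X)\cap Y$ and $Z_j=(Z\cup X_j)\cap Y_j$, so that $Z_0=Z$, $Z_k=T$ and $X_j\subseteq Z_j\subseteq Y_j$. Condition on the first $j-1$ steps. If $u\in Z$, then $Z_j\ne Z_{j-1}$ only when $u$ is removed, and the decrease of $g$ is $g(u\mid Z_{j-1}-u)\le a$ by (S1), so the expected decrease is at most $(1-p)a$. If $u\notin Z$, then $Z_j\neq Z_{j-1}$ only when $u$ is added, and the decrease is $-g(u\mid Z_{j-1})\le b$ by (S1), so the expected decrease is at most $pb$. We claim
\[
\max\{(1-p)a,\ pb\}\ \le\ \tfrac12\big(pa+(1-p)b\big).
\]
If $a,b>0$, both terms on the left equal $\frac{ab}{a+b}$ and the right side is $\frac{a^2+b^2}{2(a+b)}$. If $b\le0$, then $a\ge0$ and $p=1$, and the claim reads $0\le\frac12a$. If $a\le0<b$, then $p=0$, and it reads $0\le\frac12b$. Now $pa+(1-p)b$ is the expected increase of $g(X_j)+g(Y_j)$ in step $j$. Taking expectations and summing over $j$,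
\[
g(Z)-\mathbb E\,g(T)\ \le\ \tfrac12\big(2\,\mathbb E\,g(T)-g(X)-g(Y)\big),
\]
which rearranges to the assertion.
\end{proof}

If we run $\mathrm{DG}_g$ once on each pair of a list and return the best set found, then, as $\mathbb E\max\ge\max\mathbb E$, the expected value is at least the largest $\Phi^g_S(X,Y)$ over the list. So it suffices to compute, without knowing $S$, a short list of pairs such that for every $S$ some pair has $\Phi^{f-c}_S(X,Y)\ge\alpha f(S)-\beta c(S)$. No further randomness enters.

\section{One density threshold: every factor below one half}\label{sec:one}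

In this section $f\ge0$ is submodular, $c\ge0$ is linear, $g=f-c$, $\Phi_S=\Phi^g_S$, and $M_0=\{u:c(u)=0\}$ is the set of free elements.

The obvious pair gives $\Phi_S(\emptyset,\mathcal N)\ge\frac12f(S)-\frac12c(S)-\frac14c(\mathcal N)$, and $c(\mathcal N)$ is not bounded in terms of $c(S)$. We want a smaller upper set $Y$ that keeps the value of $S$ up to $O(c(S))$ and whose cost is either $O(c(S))$ or paid for by a positive term of $\Phi_S$. If $f$ is linear, $Y=\{u:f(u)\ge c(u)\}$ works: it loses $f(S\setminus Y)\le c(S\setminus Y)$, and $g(Y)\ge0$. For submodular $f$ a test on single elements is too weak. Let $f(\emptyset)=0$, $f(A)=1$ for $A\ne\emptyset$, and $c(u)=1/\sqrt n$. Every element has density $f(\{u\})/c(u)=\sqrt n$ and passes any fixed threshold, but $\Phi_{\{u\}}(\emptyset,\mathcal N)<\frac34-\frac14\sqrt n$.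

The test should therefore use marginal values. Fix $\theta>1$ and grow a set $A$ from $\emptyset$, adding elements with $f(u\mid A)\ge\theta c(u)$ while there are any. Then $f(A)\ge\theta c(A)$, and $f(S\cup A)\le f(A)+\theta c(S)$ by (S2). If $f$ is monotone we are done without double greedy:
\[
g(A)\ \ge\ (1-\tfrac1\theta)f(A)\ \ge\ (1-\tfrac1\theta)f(S)-(\theta-1)c(S).
\]
If $f$ is not monotone, $f(S\cup A)$ may be far below $f(S)$. Lemma~\ref{lem:disjoint} suggests the remedy: build many disjoint greedy sets.

\begin{definition}\label{def:stage}
Let $m\ge2$ be an integer, $\theta>0$ and $M\subseteq\mathcal N$. The \emph{stage from $M$ at threshold $\theta$} builds \emph{blocks} $A_1,\dots,A_m$ in turn. Block $A_i$ starts empty, and while some $u\notin M\cup A_1\cup\dots\cup A_i$ has $f(u\mid A_i)\ge\theta c(u)$, one such $u$ is added to $A_i$. We put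
\[
U=\bigcup_iA_i,\qquad M'=M\cup U,\qquad a=\frac1m\sum_if(A_i),\qquad\kappa=\frac m{m-1}.
\]
\end{definition}

The blocks are pairwise disjoint and disjoint from $M$. The next lemma says that they are cheap relative to their mean value $a$, that whatever the stage leaves behind has low density, and what the pairs $(A_i,M')$ guarantee.

\begin{lemma}\label{lem:stage}
For the stage from $M$ at threshold $\theta$ the following hold.
\begin{itemize}
\item[(a)] $c(U)\le ma/\theta$.
\item[(b)] If $D\cap M'=\emptyset$, then $f(D\mid A_i)\le\theta c(D)$ for every $i$.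
\item[(c)] If $D\cap M'=\emptyset$, then $f(D)\le\kappa\,(a+\theta c(D))$.
\item[(d)] For $S\subseteq\mathcal N$ let $h=f(S)-f(S\cup U)$ and $E=\frac1m\sum_if(S\setminus M'\mid A_i)$. Then
\[
\frac1m\sum_i\Phi_S(A_i,M')\ \ge\ \frac12f(S)-\frac h{2m}-\frac E2+\frac14\Big(1-\frac{m+3}\theta\Big)a-\frac{c(S)}2-\frac{c(M)}4 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Summing the marginal values of the elements of $A_i$ in the order of insertion gives $f(A_i)\ge f(A_i)-f(\emptyset)\ge\theta c(A_i)$. Sum over $i$.

(b) Each $u\in D$ was available when $A_i$ stopped growing, so $f(u\mid A_i)<\theta c(u)$. Apply (S2) to the elements of $D$.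

(c) Lemma~\ref{lem:disjoint} and (b) give $(1-\frac1m)f(D)\le\frac1m\sum_if(D\cup A_i)\le a+\theta c(D)$.

(d) Let $D=S\setminus M'$ and $P_i=(S\cup A_i)\cap M'=(S\cap M')\cup A_i$. Then $P_i\cup D=S\cup A_i$, $A_i\subseteq P_i$ and $D\cap P_i=\emptyset$, so by (S1)
\[
f(P_i)=f(S\cup A_i)-f(D\mid P_i)\ \ge\ f(S\cup A_i)-f(D\mid A_i).
\]
By Lemma~\ref{lem:disjoint} the mean of $f(P_i)$ is at least $f(S)-h/m-E$. The mean of $f(A_i)$ is $a$, and $f(M')\ge0$. For the costs, $c(P_i)\le c(S)+c(A_i)$ and $c(M')=c(M)+c(U)$, and the mean of $c(A_i)$ is $c(U)/m$. So the mean cost in $\Phi_S(A_i,M')$ is at most $\frac12c(S)+\frac14c(M)+(\frac12+\frac14+\frac m4)\,c(U)/m$, and the last term is at most $\frac{m+3}4\cdot\frac a\theta$ by (a).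
\end{proof}

Part (d) shows why the lower set of the pair is a block and not the empty set. The value $f(M')$ may be zero, so it cannot be relied on to pay for $c(U)$; the term $\frac14f(A_i)$ does pay for it once $\theta\ge m+3$.

\begin{proposition}\label{prop:one}
For every integer $m\ge2$ there is a polynomial-time $\big(\frac12(1-\frac1m),\frac{m+4}2\big)$-approximation for non-positive $\ell$.
\end{proposition}

\begin{proof}
Run the stage from $M_0$ at threshold $\theta=m+3$ and use the $m$ pairs $(A_i,M')$. In Lemma~\ref{lem:stage}(d) the coefficient of $a$ vanishes, $c(M_0)=0$, $h\le f(S)$ because $f\ge0$, and $E\le\theta c(S)$ by (b). So some pair has $\Phi_S(A_i,M')\ge\frac12(1-\frac1m)f(S)-\frac{\theta+1}2c(S)$.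
\end{proof}

With the bound of~\cite{FMV} this already gives $\alpha^*=\frac12$, but with $\beta\to\infty$ as $\alpha\to\frac12$. The only loss proportional to $f(S)$ is the term $h/(2m)$. The following instance shows that this term is really present in $\Phi_S(A_i,M')$, and what compensates for it.

\begin{example}\label{ex:star}
Let $\mathcal N=\{v\}\cup V$ with $V=\{u_1,\dots,u_m\}$, let $\eta>0$, $\theta=m+3$, $c(v)=0$, $c(u_i)=\eta/\theta$, and
\[
f(A)=\frac1m\sum_{i=1}^m\mathbf 1[v\in A,\ u_i\notin A]+\eta\,\mathbf 1[A\cap V\ne\emptyset].
\]
This is submodular, since $A\mapsto\mathbf 1[A\cap K\neq\emptyset]$ is submodular for every $K$ and $\mathbf 1[v\in A,u\notin A]=\mathbf 1[A\cap\{u,v\}\ne\emptyset]-\mathbf 1[u\in A]$. In the stage from $M_0=\{v\}$ the first element of a block has marginal value $\eta=\theta c(u_i)$ and a second one would have marginal value $0$. So, after relabeling, $A_i=\{u_i\}$, and $M'=\mathcal N$. For $S=\{v\}$ we have $f(S)=1$, $c(S)=0$, $h=1-\eta$, and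
\begin{align*}
\Phi_S(A_i,M')&=\tfrac12\big(1-\tfrac1m+\eta-\tfrac\eta\theta\big)+\tfrac14\big(\eta-\tfrac\eta\theta\big)+\tfrac14\big(\eta-\tfrac{m\eta}\theta\big)\\
&=\tfrac12\big(1-\tfrac1m\big)+\tfrac34\eta .
\end{align*}
For small $\eta$ this is below $\frac12f(S)-\beta c(S)=\frac12$ for every $\beta$. The pair that stops \emph{before} the stage does better than required: $\Phi_S(\emptyset,M_0)=\frac12+0+\frac14=\frac34$, and the surplus is the term $\frac14f(M_0)$.
\end{example}

The surplus is no accident. If adding $U$ destroys an amount $h$ of the value of $S$, then adding a set disjoint from $U$ must leave at least $h$.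

\begin{lemma}\label{lem:before}
Let $M,S\subseteq\mathcal N$ and $\Lambda=f(S\setminus M)$. Then
\[
\Phi_S(\emptyset,M)\ \ge\ \tfrac12\big(f(S)-\Lambda\big)+\tfrac14f(M)-\tfrac12c(S)-\tfrac14c(M),
\]
and $f(M)\ge f(S)-f(S\cup U)-\Lambda$ for every $U$ disjoint from $M$.
\end{lemma}

\begin{proof}
By (S3), $f(S\cap M)\ge f(S)-\Lambda$; also $g(\emptyset)=f(\emptyset)\ge0$ and $c(S\cap M)\le c(S)$. This is the first claim. Since $U\cap M=\emptyset$, the sets $S\cup M$ and $S\cup U$ intersect in $S$, so submodularity and $f\ge0$ give $f(S\cup M)\ge f(S)-f(S\cup U)$. Finally $f(M)\ge f(S\cup M)-\Lambda$ by (S3).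
\end{proof}

Thus the pair $(\emptyset,M)$ gains $h/4$ and loses $\frac34\Lambda$, while the pairs $(A_i,M')$ lose only $h/(2m)$. If the first pair fails then $h\lesssim3\Lambda$, and the loss $f(S)/(2m)$ of Proposition~\ref{prop:one} is replaced by $3\Lambda/(2m)$. This is useful when $M$ already holds most of the value of $S$. In Example~\ref{ex:star} that was so because $v$ was free. In general the role of the free elements must be played by the elements of much higher density, and Lemma~\ref{lem:stage}(c) controls $\Lambda$ exactly when $M$ is itself the result of an earlier stage at a higher threshold. That earlier stage has its own loss, which calls for a still earlier stage. We are led to a decreasing sequence of thresholds that starts above all densities.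

\section{Geometrically decreasing thresholds}\label{sec:many}

Fix the parameters
\[
L=9,\qquad m=256,\qquad\theta=4(m+3)=1036,\qquad\kappa=\tfrac{256}{255},\qquad\beta=6400 .
\]
Let $f\ge0$ be submodular with $f(\emptyset)=0$ and let $c\ge0$ be linear. Let $R\ge0$ be the least integer with $\theta L^R\ge f(\{u\})/c(u)$ for all $u\notin M_0$, and put $\theta_s=\theta L^{R-s}$ for $0\le s\le R$. Thus $\theta_{s-1}=L\theta_s$ and $\theta_R=\theta$. For $s=1,\dots,R$, \emph{stage $s$} is the stage from $M_{s-1}$ at threshold $\theta_s$; call its blocks $A_{s,1},\dots,A_{s,m}$, their union $U_s$, their mean value $a_s$, and let $M_s=M_{s-1}\cup U_s$. The list of pairs is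
\[
\mathcal P=\{(\emptyset,M_s):0\le s\le R\}\ \cup\ \{(A_{s,i},M_s):1\le s\le R,\ 1\le i\le m\}.
\]
Every $(X,Y)\in\mathcal P$ has $X\cap M_0=\emptyset$ and $M_0\subseteq Y$.

\begin{proposition}\label{prop:key}
For every $S\subseteq\mathcal N$ with $c(S)>0$ there is a pair $(X,Y)\in\mathcal P$ with $\Phi^{f-c}_S(X,Y)\ge\frac12f(S)-\beta c(S)$.
\end{proposition}

We prove this in Section~\ref{sec:cost} and first deduce the theorems. The assumption $f(\emptyset)=0$ is harmless. Given a non-negative submodular $f$, let $f^\circ(\emptyset)=0$ and $f^\circ(A)=f(A)$ for $A\ne\emptyset$. Then $0\le f^\circ\le f$, and $f^\circ$ is submodular: if $A$ or $B$ is empty the defining inequality is an equality, and otherwise its left side is the same as for $f$ while its right side has not increased.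

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sign}]
\emph{The algorithm.} Given $f$ and $\ell=\ell^+-c$, construct $\mathcal P$ from $f^\circ$ and $c$. Run $\mathrm{DG}_{f+\ell}(X,Y)$ once for each distinct pair $(X,Y)\in\mathcal P$, and output the set $T$ with the largest value of $f+\ell$ among those found.

\emph{The guarantee.} Fix $S$. By Lemma~\ref{lem:dg}, $\mathbb E[f(T)+\ell(T)]\ge\Phi_S^{f-c}(X,Y)+\Phi_S^{\ell^+}(X,Y)$ for every pair in $\mathcal P$. Elements with $\ell^+(u)>0$ have $c(u)=0$, so they lie in $M_0$, hence in $Y$ and not in $X$. Therefore, for every pair,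
\[
\Phi_S^{\ell^+}(X,Y)=\tfrac12\ell^+(S)+0+\tfrac14\ell^+(\mathcal N).
\]
It remains to find a pair with $\Phi^{f-c}_S(X,Y)\ge\frac12f(S)-\beta c(S)$. If $c(S)=0$, which includes $S=\emptyset$, then $S\subseteq M_0$ and $\Phi^{f-c}_S(\emptyset,M_0)=\frac12f(S)+\frac14f(\emptyset)+\frac14f(M_0)\ge\frac12f(S)$. If $c(S)>0$, then $S\ne\emptyset$ and $f^\circ(S)=f(S)$, and the pair given by Proposition~\ref{prop:key} for $f^\circ$ satisfies $\Phi_S^{f-c}\ge\Phi_S^{f^\circ-c}\ge\frac12f(S)-\beta c(S)$. This is the first inequality of Theorem~\ref{thm:sign}; the second is $\ell^+(\mathcal N)\ge\ell^+(S)$. For non-positive $\ell$ we have $\ell^+=0$ and obtain the inequality of Theorem~\ref{thm:main}.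

\emph{Complexity.} Query the $n$ values $f(\{u\})$ once. Stage $s$ has $U_s=\emptyset$ exactly when no $u\notin M_{s-1}$ has $f(\{u\})\ge\theta_sc(u)$, which is decided without further queries. An empty stage contributes only the pair $(\emptyset,M_{s-1})$, which is already on the list. Each non-empty stage uses up an element, so there are at most $n$ of them, and $\mathcal P$ has at most $1+(m+1)n=O(n)$ distinct pairs, each costing $O(n)$ queries. In the non-empty stages, a scan over the available elements costs $O(n)$ queries and either adds an element, which happens at most $n$ times in total, or closes a block, which happens at most $mn$ times. The total is $O(n^2)$ queries. The number $R$ of stages is at most logarithmic in the largest ratio $f(\{u\})/c(u)$, hence polynomial in the bit length of the values, so the running time is polynomial.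

\emph{The value of $\alpha^*$.} A $(\frac12,\beta)$-approximation is an $(\alpha,\beta)$-approximation for every $\alpha\le\frac12$, and $\alpha>\frac12$ was excluded in Section~\ref{sec:intro}.
\end{proof}

\section{The total cost of the stages}\label{sec:cost}

We prove Proposition~\ref{prop:key}. Fix $S$ with $\delta=c(S)>0$, write $\Phi_S=\Phi_S^{f-c}$, and suppose that \emph{every pair fails}:
\[
\Phi_S(X,Y)<\tfrac12f(S)-\beta\delta\qquad\text{for all }(X,Y)\in\mathcal P .
\]
The plan is to show that then all stages together cost $O(\delta)$. In that case $M_R$ is an upper set of the kind sought in Section~\ref{sec:one}, and the pair $(\emptyset,M_R)$ cannot fail.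

It is convenient to treat $M_0$ as the result of a stage $0$ with empty blocks $A_{0,i}=\emptyset$ and $a_0=f(\emptyset)=0$. If $D\cap M_0=\emptyset$, then $f(D)\le\sum_{u\in D}f(\{u\})\le\theta_0c(D)$ by (S2) and the choice of $R$. So parts (b) and (c) of Lemma~\ref{lem:stage} hold for all stages $0\le s\le R$, with $M'=M_s$, threshold $\theta_s$ and mean value $a_s$. Put
\[
W_s=\sum_{r=0}^s\frac{a_r}{\theta_r},\qquad D_s=S\setminus M_s,\qquad\Lambda_s=f(D_s),\qquad E_s=\frac1m\sum_if(D_s\mid A_{s,i}).
\]
By Lemma~\ref{lem:stage}(a) and $c(M_0)=0$ we have $c(M_s)\le mW_s$, so $W_s$ is the quantity to bound.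

\subsection*{What failure says about one stage}

\begin{lemma}\label{lem:fail}
Let $1\le s\le R$ and suppose $mW_{s-1}\le(4\beta-2)\delta$. Then
\begin{equation}\label{eq:fail}
\tfrac34\,a_s\ \le\ \tfrac6m\,\Lambda_{s-1}+2E_s .
\end{equation}
\end{lemma}

\begin{proof}
Let $h=f(S)-f(S\cup U_s)$ and $\rho=mW_{s-1}-(4\beta-2)\delta\le0$. Since $U_s\cap M_{s-1}=\emptyset$, Lemma~\ref{lem:before} and the failure of $(\emptyset,M_{s-1})$ give
\[
\tfrac12\big(f(S)-\Lambda_{s-1}\big)+\tfrac14\big(h-\Lambda_{s-1}\big)-\tfrac12\delta-\tfrac m4W_{s-1}\ <\ \tfrac12f(S)-\beta\delta .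
\]
Multiplying by $4$, we get $h<3\Lambda_{s-1}+\rho\le3\Lambda_{s-1}$. All pairs $(A_{s,i},M_s)$ fail, so their mean is below $\frac12f(S)-\beta\delta$. In Lemma~\ref{lem:stage}(d) we have $(m+3)/\theta_s\le(m+3)/\theta=\frac14$, hence
\[
\tfrac12f(S)-\tfrac h{2m}-\tfrac12E_s+\tfrac14\cdot\tfrac34a_s-\tfrac12\delta-\tfrac m4W_{s-1}\ <\ \tfrac12f(S)-\beta\delta .
\]
Multiplying by $4$, we get $\frac34a_s<\frac2mh+2E_s+\rho\le\frac6m\Lambda_{s-1}+2E_s$.
\end{proof}

The value $f(S)$ has disappeared: $a_s$ is bounded by the value of the part of $S$ not yet collected. To bound $W_R$ we divide \eqref{eq:fail} by $\theta_s$ and sum over $s$. Two difficulties arise.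

First, the direct estimates $E_s\le\theta_s\delta$ and $\Lambda_{s-1}\le\kappa(a_{s-1}+L\theta_s\delta)$ from Lemma~\ref{lem:stage}(b),(c) charge a constant multiple of $\delta$ at every stage. They yield a bound of order $R\delta$, and $R$ depends on the instance. The waste is that an element of $S$ that survives until a much later stage $r$ is priced at $\theta_s$, although it is known to have density about $\theta_r$ only. We therefore cut $S$ into layers according to the last stage survived, and price each layer at its own threshold; the sum over $s$ then becomes a geometric series.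

Second, Lemma~\ref{lem:fail} assumes a bound on $W_{s-1}$, which is what we want to prove. We therefore use induction on the number $Q$ of stages. To keep the values $a_r$ with $r>Q$ out of the estimate, everything that survives stage $Q$ is treated as a single layer.

\subsection*{Layers}

Fix $Q$ with $1\le Q\le R$. Let
\[
O_r=S\cap(M_{r+1}\setminus M_r)\quad(0\le r<Q),\qquad O_Q=S\setminus M_Q,\qquad\delta_r=c(O_r).
\]
The layers are pairwise disjoint, $D_s=O_s\cup\dots\cup O_Q$ for $0\le s\le Q$, and $\sum_{r=0}^Q\delta_r=c(S\setminus M_0)=\delta$. Since $O_r\cap M_r=\emptyset$, Lemma~\ref{lem:stage}(c) gives $f(O_r)\le\kappa(a_r+\theta_r\delta_r)$. By (S3), for $1\le s\le Q$,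
\begin{equation}\label{eq:Lambda}
\Lambda_{s-1}\ \le\ \kappa\sum_{r=s-1}^Q(a_r+\theta_r\delta_r).
\end{equation}
For $E_s$ we need more care, because it enters \eqref{eq:fail} with coefficient $2$: a bound containing $a_s$ would overwhelm the left side. By (S2), $f(D_s\mid A_{s,i})\le\sum_{r=s}^Qf(O_r\mid A_{s,i})$. For the top layer use Lemma~\ref{lem:stage}(b), which gives $f(O_s\mid A_{s,i})\le\theta_s\delta_s$ with no term $a_s$; for $r>s$ use $f(O_r\mid A_{s,i})\le f(O_r)$, which is (S3). Since $\kappa\ge1$,
\begin{equation}\label{eq:E}
E_s\ \le\ \kappa\sum_{r=s+1}^Qa_r+\kappa\sum_{r=s}^Q\theta_r\delta_r .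
\end{equation}

\subsection*{Summing over the scales}

\begin{lemma}\label{lem:W}
$W_Q\le10\,\delta$ for all $0\le Q\le R$.
\end{lemma}

\begin{proof}
Induction on $Q$. We have $W_0=0$ because $a_0=0$. Let $Q\ge1$ and $W_{Q-1}\le10\delta$. For $1\le s\le Q$ we have $mW_{s-1}\le mW_{Q-1}\le2560\,\delta\le(4\beta-2)\delta$, so \eqref{eq:fail} holds for all these $s$. Divide it by $\theta_s$, sum over $1\le s\le Q$, insert \eqref{eq:Lambda} and \eqref{eq:E}, and exchange the order of summation. A term with index $r$ then receives the weight $\sum1/\theta_s$ over those $s$ with $s\le r+j$, where $j=1$ in \eqref{eq:Lambda}, $j=-1$ in the first sum of \eqref{eq:E} and $j=0$ in the second. As $1/\theta_s=L^{s-r}/\theta_r$, this weight is at most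
\[
\frac1{\theta_r}\sum_{k\le j}L^k=\frac1{\theta_r}\cdot\frac{L^{j+1}}{L-1},
\]
that is, $\frac{81}8$, $\frac18$ and $\frac98$ times $1/\theta_r$ for $j=1,-1,0$. With $W=W_Q=\sum_ra_r/\theta_r$ and $\sum_r\delta_r=\delta$ we obtain
\[
\sum_{s=1}^Q\frac{\Lambda_{s-1}}{\theta_s}\le\frac{81}8\,\kappa\,(W+\delta),\qquad\sum_{s=1}^Q\frac{E_s}{\theta_s}\le\kappa\Big(\frac18W+\frac98\delta\Big).
\]
Since $6\kappa/m=\frac6{255}$ and $2\kappa=\frac{512}{255}$,
\[
\frac34W\ \le\ \frac6{255}\cdot\frac{81}8\,(W+\delta)+\frac{64}{255}W+\frac{576}{255}\delta .
\]
Multiplying by $1020$ gives $765W\le243(W+\delta)+256W+2304\delta$, so $266W\le2547\delta$ and $W\le10\delta$.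
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:key}]
By Lemma~\ref{lem:W}, $c(M_R)\le mW_R\le2560\,\delta$ and $a_R\le\theta_RW_R\le10\theta\delta$. The last threshold is the constant $\theta$, so Lemma~\ref{lem:stage}(c) gives
\[
\Lambda_R\le\kappa(a_R+\theta\delta)\le11\kappa\theta\delta=11396\cdot\tfrac{256}{255}\,\delta<11442\,\delta .
\]
Lemma~\ref{lem:before} and $f(M_R)\ge0$ yield
\[
\Phi_S(\emptyset,M_R)\ \ge\ \tfrac12f(S)-\big(5721+\tfrac12+640\big)\delta\ >\ \tfrac12f(S)-6400\,\delta ,
\]
so the pair $(\emptyset,M_R)$ does not fail, a contradiction.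
\end{proof}

\begin{remark}[The parameters]
The induction closes when
\[
\frac{2\kappa}{L-1}+\frac{6\kappa}m\cdot\frac{L^2}{L-1}\ <\ 1-\frac{m+3}\theta .
\]
The first term comes from the later stages in \eqref{eq:E}, whose values are discounted by the ratio of the thresholds; it forces $L$ to be large. The second comes from \eqref{eq:Lambda}, where $a_{s-1}$ is weighted by $1/\theta_s=L/\theta_{s-1}$; it forces $m$ to be large compared with $L$. The right side forces $\theta$ to be large compared with $m$. Our choice makes each of the three fractions about $\frac14$. The size of $\beta$ is then dictated by the last step, mainly by $\frac12\Lambda_R\approx\frac{11}2\theta\delta$.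
\end{remark}

\begin{remark}[The hypotheses on $f$]
Non-negativity of $f$ is used in (S3), in the last claim of Lemma~\ref{lem:disjoint}, in Lemma~\ref{lem:before}, and wherever $f(\emptyset)$ or the value of an upper set is dropped. It cannot be omitted: for $f\equiv-1$ and $\ell\equiv0$ the guarantee would read $-1\ge-\frac12$. The normalization $f(\emptyset)=0$ gives $a_0=0$, which starts the induction in Lemma~\ref{lem:W}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FMV}
Feige, Mirrokni and Vondr\'ak,
\emph{Maximizing non-monotone submodular functions},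
SIAM J. Comput., 2011.

\bibitem{Qi}
Benjamin Qi,
\emph{On Maximizing Sums of Non-monotone Submodular and Linear Functions},
arXiv:2205.15874, 2022.

\end{thebibliography}
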